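\title{Decomposing complete uniform hypergraphs into regular Hamiltonian cycles}

\begin{abstract}
A Hamiltonian cycle of an $n$-vertex hypergraph is a set of $n$ edges that can be arranged in a cyclic sequence, alternately with all $n$ vertices, so that each edge contains the two vertices next to it. It is regular if every vertex lies in the same number of its edges. We prove that the $\lambda$-fold complete $h$-uniform hypergraph on $n$ vertices decomposes into regular Hamiltonian cycles if and only if $n$ divides $\lambda\binom nh$, for all $n\ge2$, $\lambda\ge1$ and $2\le h\le n$. This confirms a conjecture of Bahmanian and Haghshenas, stated for sufficiently large $n$. The proof merges all vertices into one and splits them off one at a time with a rounding lemma for two laminar families, while tracking the two incidences of each edge that will carry the cycle. The same argument handles mixed edge sizes and arbitrary class sizes.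
\end{abstract}

\section{The problem and the results}\label{sec:intro}

A \emph{hypergraph} consists of a finite set of vertices and a finite family of subsets of it, called edges. The same subset may occur several times, and its copies count as distinct edges. The \emph{degree} of a vertex is the number of edges that contain it. For integers $\lambda\ge1$ and $2\le h\le n$, the \emph{$\lambda$-fold complete $h$-graph} $\lambda K_n^h$ has vertex set $[n]=\{1,\dots,n\}$, and every $h$-subset of $[n]$ is an edge with multiplicity $\lambda$.

Let $\mathcal G$ be a hypergraph on $[n]$. A set of $t\ge2$ edges of $\mathcal G$ is a \emph{cycle} if it can be listed as $e_1,\dots,e_t$ in such a way that there are distinct vertices $v_1,\dots,v_t$ with $\{v_i,v_{i+1}\}\subseteq e_i$ for $1\le i\le t$, where $v_{t+1}=v_1$. The cycle is \emph{Hamiltonian} if $t=n$, so that the sequence $v_1,e_1,\dots,v_n,e_n$ passes through every vertex. It is \emph{regular} if all vertices of $\mathcal G$ lie in the same number of the edges $e_i$. A \emph{decomposition} of $\mathcal G$ into regular Hamiltonian cycles is a partition of its edges into such cycles. The question is when $\lambda K_n^h$ has one.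

Both properties can be read off from an ordinary graph. For a set $M$ of edges of $\mathcal G$, the \emph{incidence graph} of $M$ is the bipartite graph with vertex classes $[n]$ and $M$ in which $v$ is adjacent to $e$ when $v\in e$; its edges are called \emph{incidences}. Let $|M|=n$. A graph-theoretic Hamiltonian cycle of the incidence graph alternates between the two classes, so it has the form $v_1e_1v_2e_2\cdots v_ne_nv_1$ with $v_i,v_{i+1}\in e_i$. Hence $M$ is a Hamiltonian cycle of $\mathcal G$ exactly when its incidence graph has a Hamiltonian cycle; for $n=2$ this is the $4$-cycle $v_1e_1v_2e_2v_1$. If all $n$ edges have size $h$, there are $hn$ incidences, and $M$ is regular exactly when every vertex has degree $h$, that is, when the incidence graph is $h$-regular.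

For $h=2$ the definitions give the usual Hamiltonian cycles of a multigraph, and these are regular of degree $2$. For larger $h$ the sequence uses only two vertices of each edge, and regularity asks that the remaining $h-2$ vertices of the edges be spread evenly as well. Neither property implies the other. In $K_5^3$ the edges $124,123,134,145,125$ form a Hamiltonian cycle along $1,2,3,4,5$ in which vertex $1$ has degree $5$ and vertex $3$ has degree $2$. In $2K_4^2$ the four edges $12,12,34,34$ give every vertex degree $2$ and do not form a cycle.

What should one expect? A Hamiltonian cycle has $n$ edges, so a decomposition requires $n\mid\lambda\binom nh$. A regular one uses $h$ edges at each vertex, so it also requires $h\mid\lambda\binom{n-1}{h-1}$. Since $\frac1h\binom{n-1}{h-1}=\frac1n\binom nh$, the two conditions coincide, and counting offers one obstruction only. In the simplest cases it is the only obstruction.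
\begin{itemize}
\item If $h=n$, the condition reads $n\mid\lambda$, and any $n$ copies of $[n]$ form a regular Hamiltonian cycle.
\item If $n$ is prime and $h<n$, identify the vertices with $\mathbb Z_n$. An $h$-set $X$ has $n$ distinct translates, and every vertex lies in $h$ of them. If $x$ and $x+d$ are two elements of $X$, then $v_i=x+id$ and $e_i=X+id$ list the translates as a Hamiltonian cycle. The translation orbits, each taken $\lambda$ times, form a decomposition.
\end{itemize}
The second construction depends on the arithmetic of $n$: for $n=9$ and $h=2$ the orbit of $\{0,3\}$ is a union of three triangles.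

Bahmanian and Haghshenas~\cite{BH} conjectured that, for sufficiently large $n$, the hypergraph $\lambda K_n^h$ decomposes into regular Hamiltonian cycles if and only if $n\mid\lambda\binom nh$. We read this with an absolute threshold $n_0$, so that $h$ and $\lambda$ may depend on $n$. The conjecture is true, with $n_0=2$.

\begin{theorem}\label{thm:main}
Let $n\ge2$, $\lambda\ge1$ and $2\le h\le n$. Then $\lambda K_n^h$ can be decomposed into regular Hamiltonian cycles if and only if $n\mid\lambda\binom nh$. Moreover, when $n\mid\lambda\binom nh$, the decomposition can be chosen so that the incidence graph of every cycle in it, an $h$-regular bipartite graph with $n+n$ vertices, decomposes into $\lfloor h/2\rfloor$ Hamiltonian cycles and, if $h$ is odd, one perfect matching.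
\end{theorem}

The proof does not use that all edges have the same size or that all classes have $n$ edges, so we prove a more general statement. For integers $\lambda_1,\dots,\lambda_n\ge0$ let $\sum_h\lambda_hK_n^h$ be the hypergraph on $[n]$ in which, for $1\le h\le n$, every $h$-subset is an edge with multiplicity $\lambda_h$.

\begin{theorem}\label{thm:general}
Let $n\ge2$ and $\mathcal G=\sum_h\lambda_hK_n^h$. Let $C$ be a finite set and let $m_{c,h}\ge0$ $(c\in C,\ 1\le h\le n)$ be integers with
\begin{equation}\label{eq:sum}
\sum_{c\in C}m_{c,h}=\lambda_h\binom nh\qquad\text{for every }h.
\end{equation}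
Put $D_c=\sum_hh\,m_{c,h}$. For each $c$ let $q_c\ge0$ be an integer such that
\begin{equation}\label{eq:q}
q_c=0\qquad\text{or}\qquad\sum_{h\ge2q_c}m_{c,h}\ge n .
\end{equation}
Then the edges of $\mathcal G$ can be partitioned into classes $\mathcal G_c$ $(c\in C)$ such that
\begin{enumerate}
\item[(a)] $\mathcal G_c$ has exactly $m_{c,h}$ edges of size $h$, for all $h$;
\item[(b)] every vertex has degree $\lfloor D_c/n\rfloor$ or $\lceil D_c/n\rceil$ in $\mathcal G_c$;
\item[(c)] if $q_c\ge1$, there is a set $M_c$ of $n$ edges of $\mathcal G_c$ whose incidence graph contains $q_c$ edge-disjoint Hamiltonian cycles.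
\end{enumerate}
\end{theorem}

By (a), $D_c/n$ is the average degree in $\mathcal G_c$, so (b) says that the degrees are as equal as possible. Both hypotheses are forced by the conclusion. Condition \eqref{eq:sum} follows from (a). Condition \eqref{eq:q} follows from (a) and (c), because every Hamiltonian cycle of the incidence graph uses two incidences at each $e\in M_c$, so all $n$ edges of $M_c$ have size at least $2q_c$.

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:general}]
Necessity is the edge count above. Let $n\mid\lambda\binom nh$. Apply Theorem~\ref{thm:general} with $\lambda_h=\lambda$ and all other multiplicities $0$, with $|C|=\lambda\binom nh/n$, and for every $c$ with $m_{c,h}=n$, $m_{c,h'}=0$ for $h'\ne h$, and $q_c=\lfloor h/2\rfloor$. Here $q_c\ge1$ because $h\ge2$, and \eqref{eq:q} holds because $h\ge2q_c$. Since $D_c=hn$, every vertex has degree exactly $h$ in $\mathcal G_c$. The set $M_c$ has $n$ edges, so it is all of $\mathcal G_c$, and by (c) its incidence graph has a Hamiltonian cycle. Thus each $\mathcal G_c$ is a regular Hamiltonian cycle. Its incidence graph is $h$-regular and contains $\lfloor h/2\rfloor$ edge-disjoint Hamiltonian cycles. Removing them leaves a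 graph that is regular of degree $h-2\lfloor h/2\rfloor\in\{0,1\}$, which is empty for even $h$ and a perfect matching for odd $h$.
\end{proof}

Theorem~\ref{thm:general} is proved by amalgamation and detachment: all vertices are merged into one, and they are then split off one at a time. Section~\ref{sec:example} carries this out by hand for $2K_4^2$, Section~\ref{sec:laminar} proves the rounding lemma that makes each split possible, and Section~\ref{sec:proof} contains the proof. Section~\ref{sec:cor} derives two further consequences.

\section{Splitting off vertices in $2K_4^2$}\label{sec:example}

The multigraph $2K_4^2$ has $12$ edges, so we look for three Hamiltonian cycles, colored $a$, $b$, $c$. Controlling degrees is not enough here: the classes $\{12,12,34,34\}$, $\{13,13,24,24\}$, $\{14,14,23,23\}$ are $2$-regular and none of them is a cycle.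

Suppose a solution is given, fix $k\le3$, and merge the $N=4-k$ vertices $k+1,\dots,4$ into one vertex $\alpha$. The resulting colored multigraph has the following properties.
\begin{enumerate}
\item[(i)] Any two vertices of $[k]$ are joined by $2$ edges, each vertex of $[k]$ is joined to $\alpha$ by $2N$ edges and has no loop, and there are $2\binom N2$ loops at $\alpha$.
\item[(ii)] Each vertex of $[k]$ has degree $2$ in each color.
\item[(iii)] The edges of one color inside $[k]$ form a disjoint union of paths.
\end{enumerate}
We run this backward. Call the two ends of an edge its \emph{slots}, and write $xy$ for an edge with slots at $x$ and $y$. For $k=0$ there are four loops $\alpha\alpha$ of each color. To pass from $k$ to $k+1$, we choose a set of slots at $\alpha$ and move them to the new vertex $k+1$, so that (i)--(iii) hold again. One run is the following.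
\begin{center}
\begin{tabular}{c|c|c|c}
$k$ & color $a$ & color $b$ & color $c$\\ \hline
$0$ & $\alpha\alpha,\ \alpha\alpha,\ \alpha\alpha,\ \alpha\alpha$ & $\alpha\alpha,\ \alpha\alpha,\ \alpha\alpha,\ \alpha\alpha$ & $\alpha\alpha,\ \alpha\alpha,\ \alpha\alpha,\ \alpha\alpha$\\
$1$ & $1\alpha,\ 1\alpha,\ \alpha\alpha,\ \alpha\alpha$ & $1\alpha,\ 1\alpha,\ \alpha\alpha,\ \alpha\alpha$ & $1\alpha,\ 1\alpha,\ \alpha\alpha,\ \alpha\alpha$\\
$2$ & $12,\ 1\alpha,\ 2\alpha,\ \alpha\alpha$ & $12,\ 1\alpha,\ 2\alpha,\ \alpha\alpha$ & $1\alpha,\ 1\alpha,\ 2\alpha,\ 2\alpha$\\
$3$ & $12,\ 23,\ 1\alpha,\ 3\alpha$ & $12,\ 13,\ 2\alpha,\ 3\alpha$ & $13,\ 23,\ 1\alpha,\ 2\alpha$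
\end{tabular}
\end{center}

\emph{Vertex $1$} takes two slots of each color, from different loops. There is no real choice.

\emph{Vertex $2$} is split off when $N=3$. By (i) it needs two edges to $1$ and four edges to $\alpha$, so it takes $2$ of the $6$ slots at $\alpha$ on edges $1\alpha$ and $4$ of the $12$ slots on loops, at most one per loop. By (ii) it takes $2$ of the $6$ slots at $\alpha$ of each color. In each case the share is one third. These rules allow vertex $2$ to take the slots of both edges $1\alpha$ of color $a$, and then color $a$ becomes $12,12,\alpha\alpha,\alpha\alpha$: a cycle has closed too early, and $1$ and $2$ can never be connected to $3$ and $4$ in this color. To exclude this, group the six slots at $\alpha$ of each color into three \emph{pairs}, one for each loop and one for the two edges that leave the path consisting of vertex $1$, and allow at most one slot from each pair. Now the two edges $12$ must get different colors, say $a$ and $b$, and row $k=2$ follows.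

\emph{Vertex $3$} is split off when $N=2$. In colors $a$ and $b$ the pairs are the loop and the two slots at $\alpha$ on the edges leaving the path $12$. In color $c$ there is one pair for the path $1$ and one for the path $2$. Vertex $3$ needs two slots per color, hence exactly one from each pair. By (i) it takes $2$ of the $4$ edges $1\alpha$ and $2$ of the $4$ edges $2\alpha$. Color $c$ supplies one of each, so $a$ and $b$ must supply different ones, which gives row $k=3$.

Now each color is a path on $\{1,2,3\}$ whose two ends are joined to $\alpha$. Renaming $\alpha$ as $4$ gives the Hamiltonian cycles with cyclic vertex orders $1234$, $3124$ and $1324$.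

Three features of the example drive the general proof. First, every rule, including the rule on pairs, has the same form: from a given set $X$ of slots at $\alpha$ the new vertex takes $|X|/N$ slots, rounded up or down. This is the fair share of one of the $N$ vertices hidden in $\alpha$; for a pair and $N\ge2$ it is at most $\lceil2/N\rceil=1$. Second, the sets $X$ fall into two nested systems. One sorts the slots by color and then by pair; the other sorts them by the type of their edge ($\alpha\alpha$, $1\alpha$, $2\alpha$) and then by edge. Sets from different systems cross, so it is not evident that all rules can be met at once; the next section shows that they can. Third, for larger $h$ an edge has $h$ slots. We mark in advance two slots of each edge to play the role of the two ends above, and ask of the other slots only that they be spread evenly.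

\section{Rounding on two laminar families}\label{sec:laminar}

A family of sets is \emph{laminar} if any two of its members are disjoint or one contains the other.

\begin{lemma}[Nash-Williams]\label{lem:NW}
Let $S$ be a finite set, $N\ge1$ an integer, and $\mathcal A,\mathcal B$ laminar families of subsets of $S$. There is a set $Z\subseteq S$ with
\[
\lfloor|X|/N\rfloor\le|Z\cap X|\le\lceil|X|/N\rceil\qquad\text{for all }X\in\mathcal A\cup\mathcal B .
\]
\end{lemma}

Giving every element the weight $1/N$ solves the problem fractionally. A laminar family is a rooted tree, so two such families can be joined along their leaves into a network, in which the fractional solution is a flow that can be rounded. Three families are too many: for $N=2$ no set $Z$ meets each of $\{1,2\},\{2,3\},\{1,3\}$ in exactly one element, since summing would give $2|Z\cap\{1,2,3\}|=3$.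

A \emph{circulation} in a finite digraph is a real function on the arcs such that at every node the sum over entering arcs equals the sum over leaving arcs. We use the following form of Hoffman's integrality theorem for circulations with integral lower and upper bounds: \emph{if $g$ is a circulation in a digraph without loops, there is an integer-valued circulation $g'$ with $\lfloor g\rfloor\le g'\le\lceil g\rceil$ on every arc.} We recall the argument. Let $F$ be the set of arcs on which $g$ is not an integer. By conservation no node meets exactly one arc of $F$, so if $F\ne\emptyset$, then $F$ contains a cycle of the underlying undirected multigraph. Traverse this cycle, add $\varepsilon$ on the arcs traversed forward and subtract $\varepsilon$ on the others, with the least $\varepsilon>0$ that makes one of these values an integer. The result is a circulation within the same bounds and with smaller $F$. Repeat until $F=\emptyset$.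

\begin{proof}[Proof of Lemma~\ref{lem:NW}]
The empty set imposes no condition, so we may assume $S\ne\emptyset$ and $\emptyset\notin\mathcal A\cup\mathcal B$. Add $S$ and all singletons to both families; they stay laminar. Let $X\ne S$ be a member of $\mathcal A$. The members of $\mathcal A$ that properly contain $X$ pairwise intersect, so they form a chain; call its smallest member the \emph{parent} of $X$, and $X$ a \emph{child} of it. If $X\in\mathcal A$ and $|X|\ge2$, the children of $X$ are the maximal members of $\mathcal A$ properly contained in $X$. They are pairwise disjoint by laminarity and cover $X$ because all singletons are present. The same holds in $\mathcal B$.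

Take nodes $a_X$ $(X\in\mathcal A)$ and $b_X$ $(X\in\mathcal B)$ and the following arcs with values:
\begin{itemize}
\item for $X\in\mathcal A\setminus\{S\}$ with parent $X'$ in $\mathcal A$, an arc $a_{X'}\to a_X$ of value $|X|/N$;
\item for $s\in S$, an arc $a_{\{s\}}\to b_{\{s\}}$ of value $1/N$;
\item for $X\in\mathcal B\setminus\{S\}$ with parent $X'$ in $\mathcal B$, an arc $b_X\to b_{X'}$ of value $|X|/N$;
\item an arc $b_S\to a_S$ of value $|S|/N$.
\end{itemize}
Each $a_X$ has exactly one entering arc, of value $|X|/N$. Its leaving arcs go to the children of $X$, whose sizes add up to $|X|$, or to $b_{\{s\}}$ if $X=\{s\}$; in both cases their values add up to $|X|/N$. With directions reversed the same holds at $b_X$, which has exactly one leaving arc, of value $|X|/N$. So the values form a circulation. Round it to an integral circulation $g'$. On an arc $a_{\{s\}}\to b_{\{s\}}$ the value of $g'$ lies between $\lfloor1/N\rfloor\ge0$ and $\lceil1/N\rceil=1$; let $Z$ be the set of $s$ for which it is $1$. By conservation and induction on $|X|$, the value of $g'$ on the arc entering $a_X$ is $|Z\cap X|$, and so is its value on the arc leaving $b_X$. These values lie between $\lfloor|X|/N\rfloor$ and $\lceil|X|/N\rceil$.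
\end{proof}

\section{Placing the slots}\label{sec:proof}

This section proves Theorem~\ref{thm:general}. We fix its data and use the convention $\binom ab=0$ for $b<0$ or $b>a$.

\subsection{Slots and good placements}

We do not start from $\mathcal G$ and look for classes. We start from the classes, made of abstract edges that have a size but no vertices yet, and choose the vertices so that the edges together form $\mathcal G$. Conclusion (a) then holds by construction.

Let $E$ be a set of abstract edges $e$ with sizes $h(e)$, partitioned into classes $E_c$ $(c\in C)$, where $E_c$ has $m_{c,h}$ edges of size $h$. Give each $e$ a set $H(e)$ of $h(e)$ \emph{slots}, these sets being pairwise disjoint, and let $W$ be the set of all slots. A slot of $e$ is a future incidence of $e$ whose vertex is still to be chosen.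

Next we reserve the incidences of the Hamiltonian cycles in (c). For each $c$ with $q_c\ge1$ choose $M_c\subseteq E_c$ consisting of $n$ edges of size at least $2q_c$; this is possible by \eqref{eq:q}, which is used only here. For $e\in M_c$ choose $2q_c$ distinct slots $p_j(e),p_j'(e)\in H(e)$, $1\le j\le q_c$, and put
\[
P_{c,j}=\{p_j(e),p_j'(e):e\in M_c\},\qquad|P_{c,j}|=2n .
\]
These slots are \emph{marked}. Whenever we write $(c,j)$, it is understood that $1\le j\le q_c$. For every $c\in C$ let $R_c$ be the set of unmarked slots of edges of $E_c$. Then $|R_c|=D_c-2nq_c$, and we put
\[
\rho_c^-=\lfloor|R_c|/n\rfloor=\lfloor D_c/n\rfloor-2q_c,\qquad\rho_c^+=\lceil|R_c|/n\rceil=\lceil D_c/n\rceil-2q_c .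
\]

Let $0\le k\le n-1$. A \emph{$k$-placement} is a map $f\colon W\to[k]\cup\{\alpha\}$. We write $N=n-k\ge1$ for the number of vertices that $\alpha$ stands for and $S=f^{-1}(\alpha)$ for the set of slots at $\alpha$. The \emph{trace} of an edge $e$ is $f(H(e))\cap[k]$. For each $(c,j)$ let $\Gamma_{c,j}$ be the multigraph on $[k]\cup\{\alpha\}$ with edge set $M_c$ in which $e$ joins $f(p_j(e))$ and $f(p_j'(e))$; loops and parallel edges are allowed. This graph is the future $j$-th Hamiltonian cycle of class $c$, and it takes the place of a color class of Section~\ref{sec:example}. By $\Gamma_{c,j}-\alpha$ we mean the multigraph on $[k]$ obtained by deleting $\alpha$ and all edges at $\alpha$. The placement $f$ is \emph{good} if the following hold.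
\begin{enumerate}
\item[(G1)] No two slots of the same edge have the same image in $[k]$. For all $h$ and all $Y\subseteq[k]$, exactly $\lambda_h\binom{N}{h-|Y|}$ edges of size $h$ have trace $Y$.
\item[(G2)] For all $(c,j)$, each vertex of $[k]$ is the image of exactly two slots of $P_{c,j}$, and every component of $\Gamma_{c,j}-\alpha$ is a path (possibly a single vertex; in particular there are no loops and no parallel edges).
\item[(G3)] For all $c$, each vertex of $[k]$ is the image of at least $\rho_c^-$ and at most $\rho_c^+$ slots of $R_c$, and $\rho_c^-N\le|R_c\cap S|\le\rho_c^+N$.
\end{enumerate}
These conditions describe what remains of a solution when $k+1,\dots,n$ are merged into $\alpha$. The number of $h$-subsets of $[n]$ that meet $[k]$ in $Y$ is $\binom{N}{h-|Y|}$. A Hamiltonian cycle with at least one vertex removed is a disjoint union of paths. A vertex with degree as in (b) receives $2q_c$ marked and between $\rho_c^-$ and $\rho_c^+$ unmarked slots of class $c$, and $\alpha$ collects the slots of $N$ such vertices; the last part of (G3) ensures that the unmarked slots left at $\alpha$ are neither too few nor too many for the vertices still to come.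

The constant map to $\alpha$ is a good $0$-placement. Every edge has trace $\emptyset$, and by \eqref{eq:sum} there are $\lambda_h\binom nh$ edges of size $h$, which is (G1) and the only use of \eqref{eq:sum}. Condition (G2) is vacuous, and (G3) reads $\rho_c^-n\le|R_c|\le\rho_c^+n$.

\subsection{The pairs at $\alpha$}

Of the three conditions, the path condition in (G2) is the one that does not count slots. To preserve it with Lemma~\ref{lem:NW} we must express it by sets of slots at $\alpha$. Part (ii) of the next lemma does so; see Figure~\ref{fig:split}.

\begin{lemma}\label{lem:pairs}
Let $f$ be a good $k$-placement.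
\begin{enumerate}
\item[(i)] An edge of size $h$ and trace $Y$ has exactly $h-|Y|$ slots in $S$, and $h-|Y|\le N$.
\item[(ii)] Fix $(c,j)$. For every component $Q$ of $\Gamma_{c,j}-\alpha$, exactly two edges of $\Gamma_{c,j}$ join $Q$ to $\alpha$: one at each end of $Q$ if $Q$ has at least two vertices, and both at its vertex otherwise. Let $\pi(Q)$ be the set of the two slots at $\alpha$ of these edges in $P_{c,j}$, and for each loop $e$ of $\Gamma_{c,j}$ at $\alpha$ call $\{p_j(e),p'_j(e)\}$ a \emph{loop pair}. The pairs $\pi(Q)$ and the loop pairs partition $P_{c,j}\cap S$, and there are exactly $N$ of them.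
\end{enumerate}
\end{lemma}

\begin{proof}
(i) By the first part of (G1), exactly $|Y|$ slots of the edge have images in $[k]$. By the second part, the existence of the edge gives $\binom N{h-|Y|}>0$, so $h-|Y|\le N$.

(ii) Let $v$ be a vertex of $Q$, of degree $d$ in $Q$. By (G2), $v$ is the image of two slots of $P_{c,j}$, and $d$ of them belong to edges of $\Gamma_{c,j}-\alpha$. Each of the other $2-d$ belongs to an edge of $\Gamma_{c,j}$ whose second slot is at $\alpha$, so exactly $2-d$ edges join $v$ to $\alpha$. In a path with at least two vertices, $d=2$ at inner vertices and $d=1$ at the two ends; in a one-vertex path $d=0$. This proves the first claim. A slot in $P_{c,j}\cap S$ belongs to an edge of $\Gamma_{c,j}$ whose other end is either $\alpha$ or a vertex of a unique component $Q$, so it lies in exactly one pair. Finally, (G2) places $2k$ of the $2n$ slots of $P_{c,j}$ in $[k]$, so $|P_{c,j}\cap S|=2N$.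
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[every node/.style={circle,draw,inner sep=1.5pt,minimum size=5mm}]
\node (a1) at (0,1.6) {$1$}; \node (a2) at (1,1.6) {$2$}; \node (a3) at (2,1.6) {$3$};
\node (a4) at (4,1.6) {$4$}; \node (aa) at (2,0) {$\alpha$};
\draw (a1)--(a2)--(a3)--(aa)--(a1);
\draw (aa) to[bend left=15] (a4); \draw (aa) to[bend right=15] (a4);
\draw (aa) to[out=-50,in=-130,looseness=8] (aa);
\node (b1) at (6.5,1.6) {$1$}; \node (b2) at (7.5,1.6) {$2$}; \node (b3) at (8.5,1.6) {$3$};
\node[thick] (b5) at (9.5,1.6) {$5$}; \node (b4) at (10.5,1.6) {$4$}; \node (bb) at (8.5,0) {$\alpha$};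
\draw (bb)--(b1)--(b2)--(b3); \draw[thick] (b3)--(b5)--(b4); \draw (b4)--(bb);
\draw (bb) to[out=-50,in=-130,looseness=8] (bb);
\end{tikzpicture}
\caption{A future Hamiltonian cycle on $n=7$ vertices, before and after vertex $5$ is split off from the merged vertex $\alpha$. Left: the six edge ends at $\alpha$ form three pairs, one for the path $123$, one for the one-vertex path $4$, and one for the loop. Right: vertex $5$ has taken one end from each of the first two pairs and has joined the two paths into one. Taking both ends of one pair would have closed a cycle that misses $\alpha$.}
\label{fig:split}
\end{figure}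

\subsection{Splitting off one vertex}

\begin{lemma}\label{lem:step}
If there is a good $k$-placement with $N=n-k\ge2$, then there is a good $(k+1)$-placement.
\end{lemma}

\begin{proof}
Let $f$ be a good $k$-placement. For $1\le h\le n$ and $Y\subseteq[k]$ let $S_{h,Y}$ be the set of slots in $S$ that belong to edges of size $h$ and trace $Y$. Define two families of subsets of $S$:
\begin{itemize}
\item $\mathcal A$ consists of the sets $P_{c,j}\cap S$, the pairs of Lemma~\ref{lem:pairs}(ii) for all $(c,j)$, and the sets $R_c\cap S$;
\item $\mathcal B$ consists of the sets $S_{h,Y}$ and the sets $H(e)\cap S$ for $e\in E$.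
\end{itemize}
The sets $P_{c,j}\cap S$ and $R_c\cap S$ are pairwise disjoint, and the pairs partition the sets $P_{c,j}\cap S$, so $\mathcal A$ is laminar. The sets $S_{h,Y}$ are pairwise disjoint, and each is partitioned by the sets $H(e)\cap S$ of the edges of size $h$ and trace $Y$, so $\mathcal B$ is laminar. Let $Z\subseteq S$ be given by Lemma~\ref{lem:NW}, and let $f'$ send $Z$ to $k+1$ and agree with $f$ elsewhere. We verify (G1)--(G3) for $f'$, with $N-1$ in place of $N$ and $S\setminus Z$ in place of $S$. The images in $[k]$ have not changed, so the degree conditions need to be checked only at $k+1$.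

\emph{(G1).} By Lemma~\ref{lem:pairs}(i), $|H(e)\cap S|\le N$, so $|Z\cap H(e)|\le1$ for every edge $e$. Hence no two slots of an edge are sent to $k+1$. Fix $h$ and $Y\subseteq[k]$, and put $r=h-|Y|$. There are $\lambda_h\binom Nr$ edges of size $h$ and trace $Y$, each with $r$ slots in $S$, so
\[
\frac{|S_{h,Y}|}N=\lambda_h\binom Nr\frac rN=\lambda_h\binom{N-1}{r-1},
\]
where both sides vanish if $r\le0$ or $r>N$. This is an integer, so no rounding occurs: exactly $\lambda_h\binom{N-1}{r-1}$ slots of $S_{h,Y}$ lie in $Z$, and they belong to distinct edges. An edge with trace $Y$ under $f$ has trace $Y\cup\{k+1\}$ under $f'$ if it has a slot in $Z$, and trace $Y$ otherwise. So under $f'$ the number of edges of size $h$ with trace $Y\cup\{k+1\}$ is $\lambda_h\binom{N-1}{r-1}=\lambda_h\binom{N-1}{h-|Y\cup\{k+1\}|}$, and the number with trace $Y$ is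
\[
\lambda_h\binom Nr-\lambda_h\binom{N-1}{r-1}=\lambda_h\binom{N-1}{r}=\lambda_h\binom{N-1}{h-|Y|}.
\]
Every subset of $[k+1]$ has one of these two forms.

\emph{(G2).} Fix $(c,j)$. Since $|P_{c,j}\cap S|=2N$, exactly two slots of $P_{c,j}$ are sent to $k+1$. Since $N\ge2$, we have $\lceil2/N\rceil=1$, so each pair contains at most one slot of $Z$, and the two slots come from different pairs. A slot taken from a loop pair turns a loop at $\alpha$ into an edge from $k+1$ to $\alpha$, because the other slot of the pair stays at $\alpha$; this edge does not appear after $\alpha$ is deleted. A slot taken from $\pi(Q)$ turns an edge from $\alpha$ to an end of $Q$ into an edge from $k+1$ to that end. No other edge changes. So the new graph $\Gamma_{c,j}-\alpha$ arises from the old one by adding the vertex $k+1$ and joining it, by one edge each, to an end of zero, one or two distinct path components. The component of $k+1$ is then a single vertex, a path extended by one vertex, or two paths linked through $k+1$. All components are paths.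

\emph{(G3).} Fix $c$, and let $s=|R_c\cap S|$ and $z=|Z\cap R_c|$, so that $z\in\{\lfloor s/N\rfloor,\lceil s/N\rceil\}$. By (G3) for $f$, the number $s/N$ lies in the interval $[\rho_c^-,\rho_c^+]$, whose endpoints are integers, so $z$ lies in it as well. This is the condition at $k+1$. Since $s$ is an integer and $s-s/N=s(N-1)/N$, the number $s-z$ of slots of $R_c$ left at $\alpha$ is $\lceil s(N-1)/N\rceil$ or $\lfloor s(N-1)/N\rfloor$. The number $s(N-1)/N$ lies in $[\rho_c^-(N-1),\rho_c^+(N-1)]$, again an interval with integer endpoints, so $s-z$ lies in it too.
\end{proof}

The assumption $N\ge2$ entered only through $\lceil2/N\rceil=1$. For $N=1$ the one remaining vertex takes both slots of a pair and closes a cycle, and this happens at the moment when the cycle should close.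

\subsection{The last vertex}

\begin{proof}[Proof of Theorem~\ref{thm:general}]
Starting from the good $0$-placement and applying Lemma~\ref{lem:step} for $k=0,\dots,n-2$, we obtain a good $(n-1)$-placement $f$, for which $N=1$. Let $g\colon W\to[n]$ send $S$ to $n$ and agree with $f$ elsewhere.

\emph{The edges form $\mathcal G$.} By Lemma~\ref{lem:pairs}(i), every edge has at most one slot in $S$. With (G1) this shows that $g$ is injective on each $H(e)$, so $g(H(e))$ is a subset of $[n]$ of size $h(e)$. Let $X\subseteq[n]$ with $|X|=h$. If $n\notin X$, then $g(H(e))=X$ exactly when $e$ has size $h$ and trace $X$, which holds for $\lambda_h\binom10=\lambda_h$ edges. If $n\in X$, then $g(H(e))=X$ exactly when $e$ has size $h$ and trace $X\setminus\{n\}$, which holds for $\lambda_h\binom11=\lambda_h$ edges. So $e\mapsto g(H(e))$ identifies $E$ with the edges of $\mathcal G$, and the slot $x\in H(e)$ with the incidence between $g(x)$ and $e$. Let $\mathcal G_c$ be the class that corresponds to $E_c$. Then (a) holds.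

\emph{The cycles.} Fix $(c,j)$. By Lemma~\ref{lem:pairs}(ii), $P_{c,j}\cap S$ is a single pair. It is not a loop pair, since no edge has two slots in $S$. So it is $\pi(Q)$ for a component $Q$ of $\Gamma_{c,j}-\alpha$, and $Q$ is the only component, because each component contributes its own pair. Thus $Q$ is a path through all of $[n-1]$, there is no loop at $\alpha$, and $\alpha$ is joined by two edges to the two ends of $Q$ if $n\ge3$, or to the only vertex of $Q$ if $n=2$. After renaming $\alpha$ as $n$, the graph $\Gamma_{c,j}$ is a cycle $v_1v_2\cdots v_nv_1$ through all of $[n]$, consisting of two parallel edges if $n=2$. Its $n$ edges are the elements of $M_c$; let $e_i$ be the one that joins $v_i$ and $v_{i+1}$. Then $v_1e_1v_2e_2\cdots v_ne_nv_1$ is a Hamiltonian cycle of the incidence graph of $M_c$, and its incidences are the slots in $P_{c,j}$. The sets $P_{c,1},\dots,P_{c,q_c}$ are disjoint, which proves (c).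

\emph{The degrees.} The degree of $v$ in $\mathcal G_c$ is the number of slots of class $c$ that $g$ sends to $v$. Each $P_{c,j}$ contributes $2$: by (G2) for $v<n$, and because $|P_{c,j}\cap S|=2$ for $v=n$. The set $R_c$ contributes between $\rho_c^-$ and $\rho_c^+$: by the first part of (G3) for $v<n$, and by its second part with $N=1$ for $v=n$. The degree is therefore an integer between $2q_c+\rho_c^-=\lfloor D_c/n\rfloor$ and $2q_c+\rho_c^+=\lceil D_c/n\rceil$, which proves (b).
\end{proof}

\section{Mixed edge sizes and arbitrary class sizes}\label{sec:cor}

Theorem~\ref{thm:main} used Theorem~\ref{thm:general} with one edge size and classes of $n$ edges. Relaxing either restriction gives a further result. With mixed sizes, the number of edges of each size in each cycle can be prescribed, subject only to the counting conditions.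

\begin{corollary}\label{cor:mixed}
Let $n\ge2$, let $C$ be a finite set, and let $m_{c,h}\ge0$ $(c\in C,\ 1\le h\le n)$ be integers. The hypergraph $\sum_h\lambda_hK_n^h$ decomposes into regular Hamiltonian cycles $\mathcal G_c$ $(c\in C)$, where $\mathcal G_c$ has exactly $m_{c,h}$ edges of size $h$, if and only if $\sum_cm_{c,h}=\lambda_h\binom nh$ for every $h$ and
\[
\sum_hm_{c,h}=n,\qquad m_{c,1}=0,\qquad n\ \Big|\ \sum_hh\,m_{c,h}\qquad\text{for every }c .
\]
If these conditions hold, the incidence graph of each $\mathcal G_c$ can in addition be required to contain $\lfloor h_c/2\rfloor$ edge-disjoint Hamiltonian cycles, where $h_c=\min\{h:m_{c,h}>0\}$. This number cannot be increased.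
\end{corollary}

\begin{proof}
Suppose a decomposition exists. The first condition counts the edges of size $h$. A Hamiltonian cycle has $n$ edges, and each of them contains two distinct vertices $v_i,v_{i+1}$, so none has size $1$. In a regular cycle the degree sum $\sum_hh\,m_{c,h}$ is $n$ times the common degree.

Conversely, suppose the conditions hold, and put $q_c=\lfloor h_c/2\rfloor$. Then $q_c\ge1$ because $m_{c,1}=0$, and \eqref{eq:q} holds because all $n$ edges prescribed for class $c$ have size at least $h_c\ge2q_c$. In the partition given by Theorem~\ref{thm:general}, $D_c/n$ is an integer, so all degrees in $\mathcal G_c$ are equal. The set $M_c$ is all of $\mathcal G_c$, so the incidence graph of $\mathcal G_c$ contains $q_c\ge1$ edge-disjoint Hamiltonian cycles. More than $\lfloor h_c/2\rfloor$ are impossible, since $\mathcal G_c$ has an edge with only $h_c$ incidences and each Hamiltonian cycle of the incidence graph uses two of them.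
\end{proof}

With arbitrary class sizes we learn what happens when $n\nmid\lambda\binom nh$. Call a set of edges \emph{almost regular} if the degrees of any two vertices of $[n]$ in it differ by at most $1$.

\begin{corollary}\label{cor:sizes}
Let $n\ge2$, $\lambda\ge1$, $2\le h\le n$, and $\lambda\binom nh=s_1+\dots+s_t$ with integers $s_i\ge0$. Then the edges of $\lambda K_n^h$ can be partitioned into almost regular classes with $s_1,\dots,s_t$ edges such that the $i$-th class contains a Hamiltonian cycle if and only if $s_i\ge n$. In particular, for all such $n,\lambda,h$, the maximum number of edge-disjoint regular Hamiltonian cycles in $\lambda K_n^h$ is exactly $\lfloor\lambda\binom nh/n\rfloor$, and it can be attained with the unused edges, fewer than $n$ in number, forming an almost regular hypergraph.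
\end{corollary}

\begin{proof}
Apply Theorem~\ref{thm:general} with $C=\{1,\dots,t\}$, $\lambda_h=\lambda$, $m_{i,h}=s_i$, all other multiplicities $0$, and with $q_i=1$ if $s_i\ge n$ and $q_i=0$ otherwise; \eqref{eq:q} holds because $h\ge2$. By (b) every class is almost regular. By (c) a class with $s_i\ge n$ contains the Hamiltonian cycle $M_i$, and a class with fewer than $n$ edges is too small to contain one.

For the last statement, edge-disjoint Hamiltonian cycles use $n$ edges each, so there are at most $\lfloor\lambda\binom nh/n\rfloor$ of them. Take this many classes of size $n$ and one class for the remaining edges, of which there are fewer than $n$. A class of size $n$ has $D_i/n=h$, so all its degrees equal $h$, and it coincides with $M_i$. It is therefore a regular Hamiltonian cycle.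
\end{proof}

For instance, let $h=2$, $\lambda=1$ and $n$ be even. Corollary~\ref{cor:sizes} gives $n/2-1$ edge-disjoint Hamiltonian cycles of the complete graph, and $n/2$ edges remain. Their degree sum is $n$, so all their degrees equal $1$ and they form a perfect matching.

\begin{thebibliography}{1}
\bibitem{BH} Amin Bahmanian and Sadegheh Haghshenas, \emph{Partitioning The Edge Set of a Hypergraph Into Almost Regular Cycles}, arXiv:1809.09302 (2018).
\end{thebibliography}
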